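# Connected cobordisms from $T(2,n+1)$ to $T(d,d)$: why $n/d_{\mathrm{sm}}(n)^2$ tends to $\tfrac34$

## 1. Theorems A and B

**Theorem A.** For $n\ge 1$ let $d_{\mathrm{sm}}(n)$ be the smallest positive integer $d$ such that there is a connected smooth cobordism of Euler characteristic $n-(d-1)^2$ between the torus links $T(2,n+1)$ and $T(d,d)$. Then for all $n\ge 1$
$$\sqrt{4n/3}+\tfrac23\;<\;d_{\mathrm{sm}}(n)\;\le\;\sqrt{4n/3}+2 .$$
Hence $\lim_{n\to\infty} n/d_{\mathrm{sm}}(n)^2=\tfrac34$, and no constant $c<\tfrac34$ satisfies $\liminf_{n\to\infty} n/d_{\mathrm{sm}}(n)^2\le c$.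

Call a cobordism from $T(2,n+1)$ to $T(d,d)$ *optimal* if its Euler characteristic is $n-(d-1)^2$. Theorem A follows from a statement that treats each degree $d$ separately.

**Theorem B.** Let $n\ge 1$.

1. Let $d=2m$. If a connected optimal cobordism exists, then $n\le 3m^2-3m+1$. Conversely, one exists for every $n<3m^2-3m+1$ and, if $m\ge 3$, also for $n=3m^2-3m+1$.
2. Let $d=2m+1$. If a connected optimal cobordism exists, then $n\le 3m^2+m$. Conversely, one exists for every $n<3m^2$ and, if $m\ge 2$, also for $n=3m^2$.

So for even $d\ge 6$ the largest possible $n$ is exactly $\frac34d^2-\frac32d+1$. Moreover, for $m\ge 2$: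

- $d_{\mathrm{sm}}(n)=2m+1$ if $3m^2-3m+1<n\le 3m^2$;
- $d_{\mathrm{sm}}(n)=2m+2$ if $3m^2+m<n\le 3m^2+3m+1$;
- $d_{\mathrm{sm}}(n)\in\{2m+1,2m+2\}$ if $3m^2<n\le 3m^2+m$.

The question whether some $c<\frac34$ satisfies $\liminf n/d_{\mathrm{sm}}(n)^2\le c$ is posed as an open question in Sebastian Baader, Peter Feller, "Asymptotics of the smooth $A_n$-realization problem", arXiv:2303.15434 (2023). The bounds quoted with it are $\frac23\le\liminf$ and $\limsup\le\frac34$ (Orevkov). We shall not use them: both halves of Theorem B are proved below, the existence half with positive braids, the upper bounds with double branched covers.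

## 2. Unpacking the statement: the two links and the number $n-(d-1)^2$

**The links.** $T(d,d)$ consists of $d$ distinct fibres of the Hopf fibration $S^3\to S^2$, all oriented as boundaries of complex lines, so any two components have linking number $+1$. It is the link at infinity of a generic complex plane curve of degree $d$. For example, $T(1,1)$ is an unknot and $T(2,2)$ is the positive Hopf link.

$T(2,n+1)$ is the intersection of $\{y^2=x^{n+1}\}\subset\mathbb C^2$ with a small sphere, that is, the link of the $A_n$-singularity. It is oriented as the boundary of the Milnor fibre. It is a knot for $n$ even. For $n$ odd it has two components with linking number $\frac{n+1}2$, since its standard diagram has $n+1$ positive crossings, all between the two components.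

**Cobordisms.** A cobordism between oriented links $L_0,L_1\subset S^3$ is a smooth compact oriented surface $C$ properly embedded in $S^3\times[0,1]$ with $\partial C=-L_0\times\{0\}\sqcup L_1\times\{1\}$. It is connected if $C$ is connected.

**Why $n-(d-1)^2$.** Suppose a complex affine curve of degree $d$ has an $A_n$-singularity at the origin, is smooth elsewhere, and is generic at infinity. A smooth affine curve of degree $d$, generic at infinity, is a projective curve of Euler characteristic $3d-d^2$ minus $d$ points, so it has $\chi=2d-d^2=1-(d-1)^2$. The Milnor fibre of $A_n$ has $\chi=1-n$. Hence the part of our singular curve between a small and a large sphere has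
$$\chi=\bigl(1-(d-1)^2\bigr)-(1-n)=n-(d-1)^2 .$$
An optimal cobordism has the Euler characteristic of such a complex curve, but it is only required to be smooth. For given $n$ we ask how small $d$ can be; equivalently, how large $n$ can be for given $d$. Theorem A says that the answer is $n\approx\frac34d^2$.

**Counting boundary circles.** Here is the first upper bound one would try. A connected surface with $c$ boundary circles has $\chi\le 2-c$. A connected optimal cobordism has $c=d+1$ if $n$ is even and $c=d+2$ if $n$ is odd, so $n-(d-1)^2\le 1-d$, respectively $\le -d$. That is,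
$$n\le (d-1)(d-2)\quad(n\text{ even}),\qquad n\le (d-1)(d-2)-1\quad(n\text{ odd}).\tag{1}$$
Small degrees can be read off by hand:

- $d=1,2$: no $n\ge1$ is possible.
- $d=3$: only $n\in\{1,2\}$ is possible.
- $d=4$: $n\le 6$.

In particular there is no connected optimal cobordism for $(n,d)=(1,2),(3,3),(7,4)$. These are the endpoints $3m^2-3m+1$ for $m=1,2$ and $3m^2$ for $m=1$, so the small $m$ have to be excluded at the endpoints in Theorem B. But (1) only gives $\limsup n/d_{\mathrm{sm}}(n)^2\le 1$. To come down to $\frac34$ one has to use the embedding of $C$, and not just its topological type. That is the task of Sections 8 and 9.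

## 3. Deleting letters from positive braids

Let $B_N$ be the braid group with standard generators $\sigma_1,\dots,\sigma_{N-1}$, with signs chosen so that closures of positive words are positive links. We write $\hat\beta$ for the closure of $\beta$. We use these textbook facts.

- **(F1)** A positive braid in which any two strands cross at most once is determined by its permutation.
- **(F2)** The half twist $\Delta_N$ is the positive braid in which any two strands cross exactly once. The full twist is $\Delta_N^2=(\sigma_1\cdots\sigma_{N-1})^N$.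
- **(F3)** $\Delta_{N+1}^2=\Delta_N^2\cdot\sigma_N\cdots\sigma_1\sigma_1\cdots\sigma_N$: the last strand goes once around all others.
- **(F4)** $T(2,n+1)$ is the closure of $\sigma_1^{n+1}\in B_2$, and $T(d,d)$ is the closure of $\Delta_d^2\in B_d$.

Deleting a letter $\sigma_i$ from a positive word smooths a crossing in the oriented way, which is an oriented saddle move on the closure.

**Definition.** Write $\beta\searrow_D\gamma$ if $\hat\gamma$ is obtained from $\hat\beta$ by $D$ letter deletions, interspersed with braid relations, conjugations and Markov destabilisations (removing a top generator that occurs exactly once in the word, together with one strand).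

All moves except the deletions are isotopies of the closure. Reading the sequence backwards, we obtain a cobordism from $\hat\gamma$ to $\hat\beta$ built from $\hat\gamma\times[0,1]$ by attaching $D$ one-handles. Therefore
$$\chi=-D,\quad\text{and every component of the cobordism meets }\hat\gamma\times\{0\}.\tag{2}$$

**Example ($d=3$).** By (F3), $\Delta_3^2=\sigma_1^2\cdot\sigma_2\sigma_1\sigma_1\sigma_2$. Delete the first $\sigma_2$ and destabilise along the other: $\Delta_3^2\searrow_1\sigma_1^4$. This is a cobordism from $T(2,4)$ to $T(3,3)$ with $\chi=-1=3-(3-1)^2$, so it is optimal with $n=3$. It consists of an annulus and a pair of pants. By (1) it could not have been connected.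

**The budget.** For positive words, the number (word length) $-$ (number of strands) does not change under braid relations, conjugation and destabilisation, and it drops by $1$ with every deletion. For $\Delta_d^2$ it is $d(d-1)-d$, and for $\sigma_1^{n+1}\in B_2$ it is $n-1$. So whenever $\Delta_d^2\searrow_D\sigma_1^{n+1}$, we have
$$D=d^2-2d-(n-1)=(d-1)^2-n ,$$
and the cobordism is automatically optimal. The existence problem becomes a game: get from $\Delta_d^2$ down to two strands with as few deletions as possible. To reach $n\approx\frac34d^2$ we may spend only about $\frac14d^2$ deletions.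

## 4. The full twist on $2m$ strands, seen as $m$ pairs

Let $m\ge1$. We group the strands of $B_{2m}$ into the pairs $\{1,2\},\{3,4\},\dots,\{2m-1,2m\}$ and set
$$s_i=\sigma_{2i-1}\ (1\le i\le m),\qquad R_i=\sigma_{2i}\sigma_{2i-1}\sigma_{2i+1}\sigma_{2i}\ (1\le i\le m-1),\qquad Z=R_1R_2\cdots R_{m-1}.$$
The letter $s_i$ crosses the two strands of the $i$-th pair. The braid $R_i$ moves the $i$-th pair across the $(i+1)$-st: the positions $1234$ become $1324$, then $3142$, then $3412$ (case $i=1$). The $s_i$ commute with each other. Let $\mathcal S$ be the commutative monoid generated by them, and let $|S|$ be the word length of $S\in\mathcal S$.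

**Step 1: letters $s_j$ slide through $R_i$.** The purpose is to be able to collect the letters $s_j$ in one place. We claim
$$R_is_i=s_{i+1}R_i,\qquad R_is_{i+1}=s_iR_i,\qquad R_is_j=s_jR_i\quad(j\ne i,i+1).\tag{3}$$
Put $x=\sigma_{2i-1}$, $y=\sigma_{2i}$, $z=\sigma_{2i+1}$, so $R_i=yxzy=yzxy$. Then
$$R_ix=yz(xyx)=(yzy)xy=zyzxy=z\,(yxzy)=zR_i,$$
where the second expression becomes the third by $xyx=yxy$, then $yzy=zyz$, then $zx=xz$. Since $R_i$ is symmetric in $x$ and $z$, the second relation follows by exchanging them. For the third, the index $2j-1$ differs by at least $2$ from $2i-1,2i,2i+1$.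

Thus $R_is_jR_i^{-1}=s_{\tau_i(j)}$ with $\tau_i$ the transposition of $i$ and $i+1$, and so $Zs_jZ^{-1}=s_{\pi(j)}$ with $\pi=\tau_1\tau_2\cdots\tau_{m-1}$ (rightmost first). Explicitly, $\pi(j)=j+1$ for $j<m$ and $\pi(m)=1$. So $\pi$ is an $m$-cycle.

**Step 2: a formula for the full twist.** The purpose is to write $\Delta_{2m}^2$ in terms of the $s_i$ and $R_i$ only:
$$\Delta_{2m}^2=s_1^2\cdots s_m^2\,Z^m.\tag{4}$$
First, $\kappa(\sigma_i)=R_i$ defines a homomorphism $\kappa:B_m\to B_{2m}$ (every strand is doubled). Indeed, $R_i$ and $R_j$ commute for $|i-j|\ge2$ because all their indices differ by at least $2$. In each of $R_iR_{i+1}R_i$ and $R_{i+1}R_iR_{i+1}$, three pairs of strands are reversed as blocks; strands from different pairs cross once, strands of the same pair never cross, and the permutations agree. By (F1) the two braids are equal.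

Next, take a positive word for $\Delta_m$ and apply $\kappa$. In $\kappa(\Delta_m)$ strands of different pairs cross exactly once and strands of the same pair never. In $s_1\cdots s_m$ the two strands of each pair cross once. So in $s_1\cdots s_m\,\kappa(\Delta_m)$ any two strands cross exactly once, and by (F1) and (F2) this braid is $\Delta_{2m}$. By (3), conjugation by each $R_i$ permutes the $s_j$, so $\kappa(\Delta_m)$ commutes with $s_1\cdots s_m$. Hence
$$\Delta_{2m}^2=(s_1\cdots s_m)^2\kappa(\Delta_m^2)=s_1^2\cdots s_m^2\,\kappa\bigl((\sigma_1\cdots\sigma_{m-1})^m\bigr)=s_1^2\cdots s_m^2\,Z^m .$$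

**Step 3: one copy of $Z$ brings us to two strands for free.** The purpose is to recognise the end of the game. We claim
$$\text{if } S\in\mathcal S,\ |S|=p,\ \text{ then the closure of } SZ \text{ is } T(2,p+2(m-1)).\tag{5}$$
We use induction on $m$. For $m=1$ we have $Z=1$ and $SZ=\sigma_1^p$. Let $m\ge2$. Writing $\sim$ for conjugate,
$$S's_i^qZ=s_i^qS'Z\sim S'Zs_i^q=S's_{\pi(i)}^qZ .$$
Since $\pi$ is an $m$-cycle, repeating this moves all letters to index $1$, and we may assume $S=s_1^p$. Write $s_1^pZ=uR_{m-1}$ with $u=s_1^pR_1\cdots R_{m-2}$. The word $u$ uses only generators up to $\sigma_{2m-3}$. In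
$$u\,\sigma_{2m-2}\sigma_{2m-3}\sigma_{2m-1}\sigma_{2m-2}$$
the top generator $\sigma_{2m-1}$ occurs once. Destabilising gives, in $B_{2m-1}$,
$$u\,\sigma_{2m-2}\sigma_{2m-3}\sigma_{2m-2}=u\,\sigma_{2m-3}\sigma_{2m-2}\sigma_{2m-3}.$$
Now $\sigma_{2m-2}$ occurs once. Destabilising again gives, in $B_{2m-2}$, $u\sigma_{2m-3}^2=us_{m-1}^2\sim s_{m-1}^2s_1^pR_1\cdots R_{m-2}$. This is the case $m-1$ with $p+2$ letters, so the closure is $T(2,(p+2)+2(m-2))=T(2,p+2(m-1))$.

## 5. Two deletions per $R_i$ give only $n\approx\frac12d^2$

By (4) and (5) there is an obvious strategy: keep one $Z$, and turn every $R_i$ in the other $m-1$ copies of $Z$ into letters of $\mathcal S$. To do so, delete both letters $\sigma_{2i}$: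
$$R_i=\sigma_{2i}\,s_is_{i+1}\,\sigma_{2i}\ \searrow_2\ s_is_{i+1}.$$
This costs $2(m-1)^2$ deletions, and leaves a word conjugate to $SZ$ with $|S|=2m+2(m-1)^2$. By (5) its closure is $T(2,2m^2)$. So $n=2m^2-1$ with $d=2m$, a ratio tending to $\frac12$.

For $d=4$ this gives $n=7=3m^2-3m+1$, which is the bound of Theorem B. For $d=6$ it gives $n=17$, while Theorem B promises $19$.

The budget shows what has to improve. With $d=2m$ and $n=3m^2-3m+1$ we may make $D=(2m-1)^2-n=m(m-1)$ deletions, and $Z^m$ contains exactly $m(m-1)$ factors $R_i$: on average one deletion per factor. But after a single deletion, say $R_i\searrow_1 s_is_{i+1}\sigma_{2i}$, a letter $\sigma_{2i}$ remains. It commutes neither with $s_i$ nor with $s_{i+1}$, so the word is no longer of the form treated in (5), and the letters in $\mathcal S$ can no longer be gathered. The strategy stops at these leftover even letters. We need a way to turn them into odd letters without deleting them.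

## 6. A word $W$ that turns $\sigma_{2i}$ into $\sigma_{2i-1}$

Set
$$W=\sigma_1\sigma_2\cdots\sigma_{2m-2}=s_1\sigma_2s_2\sigma_4\cdots s_{m-1}\sigma_{2m-2}\qquad(W=1\text{ if }m=1).$$
Passing through $W$ shifts indices by one, which exchanges parity. That is the idea.

**Step 4: $W$ absorbs an $R_i$ for one deletion.** For $1\le j\le 2m-3$,
$$\sigma_{j+1}W=W\sigma_j.\tag{6}$$
Indeed, $\sigma_{j+1}$ commutes with $\sigma_1,\dots,\sigma_{j-1}$; then $\sigma_{j+1}\sigma_j\sigma_{j+1}=\sigma_j\sigma_{j+1}\sigma_j$; and the last $\sigma_j$ commutes with $\sigma_{j+2},\dots,\sigma_{2m-2}$. For $1\le i\le m-1$ take $j=2i-1\le 2m-3$, so $\sigma_{2i}W=Ws_i$. Hence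
$$R_iW=\sigma_{2i}\,s_is_{i+1}\,(\sigma_{2i}W)=\sigma_{2i}\,s_is_{i+1}\,W\,s_i\ \searrow_1\ s_is_{i+1}\,W\,s_i.\tag{7}$$
One letter is deleted, and the other three letters of $R_i$ all survive in $\mathcal S$.

Let $S,S'\in\mathcal S$. By (3), $R_iS=\tilde SR_i$ with $\tilde S\in\mathcal S$, $|\tilde S|=|S|$. So (7) gives
$$R_i\,S\,W\,S'=\tilde S\,R_iW\,S'\searrow_1(\tilde S s_is_{i+1})\,W\,(s_iS').$$
This has the same form, with three more letters in $\mathcal S$ in total. Words to the left of $R_i$ are not touched. Absorbing factors one after the other, the rightmost first, we obtain for any product $P$ of $M$ factors $R_i$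
$$P\,S\,W\,S'\ \searrow_M\ S_MWS_M',\qquad S_M,S_M'\in\mathcal S,\quad |S_M|+|S_M'|=|S|+|S'|+3M.\tag{8}$$

**Step 5: producing a $W$.** There is no $W$ in (4), so we make one out of a $Z$:
$$Z\ \searrow_{m-1}\ s_2s_3\cdots s_m\,W.\tag{9}$$
Delete the first letter $\sigma_{2i}$ of each $R_i$. This leaves $\prod_{i=1}^{m-1}(s_is_{i+1}\sigma_{2i})$, in increasing order of $i$. The letter $s_{i+1}=\sigma_{2i+1}$ of the $i$-th factor commutes with everything to its left: the odd letters are in $\mathcal S$, and the even letters there have index at most $2i-2$. So all these letters can be moved to the front, leaving $s_2\cdots s_m\prod_{i=1}^{m-1}(s_i\sigma_{2i})=s_2\cdots s_mW$.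

**Example ($d=6$, $m=3$).** Here $Z=R_1R_2$, $W=\sigma_1\sigma_2\sigma_3\sigma_4$, and $\Delta_6^2=s_1^2s_2^2s_3^2\,Z\,Z\,Z$.

- The last $Z$ becomes $s_2s_3W$ (2 deletions).
- Absorb the middle $Z=R_1R_2$. First $R_2s_2s_3W=s_3s_2R_2W\searrow_1 s_2^2s_3^2Ws_2$. Then $R_1s_2^2s_3^2Ws_2=s_1^2s_3^2R_1Ws_2\searrow_1 s_1^3s_2s_3^2\,W\,s_1s_2$.
- Delete $\sigma_2,\sigma_4$ from $W$, leaving $s_1s_2$ (2 deletions).

The result is $s_1^2s_2^2s_3^2\,Z\,(s_1^3s_2s_3^2)(s_1s_2)(s_1s_2)$, conjugate to $SZ$ with $|S|=6+6+2+2=16$. By (5) the closure is $T(2,20)$, so $n=19$, after $D=6$ deletions, in agreement with $(6-1)^2-19=6$.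

## 7. The optimal cobordisms, and making them connected

**Proposition 1.** There are optimal cobordisms, each component of which meets the lower end:

(a) from $T(2,n+1)$ to $T(2m,2m)$ with $n=3m^2-3m+1$, $m\ge1$;

(b) from $T(2,n+1)$ to $T(2m+1,2m+1)$ with $n=3m^2$, $m\ge1$.

**Proof of (a).** For $m=1$ take the product cobordism on $T(2,2)$, which has $\chi=0=1-1$. For $m\ge2$ start with $\Delta_{2m}^2=s_1^2\cdots s_m^2\cdot Z\cdot Z^{m-2}\cdot Z$ from (4).

- By (9), replace the last $Z$ by $s_2\cdots s_mW$: $m-1$ deletions.
- By (8), absorb $Z^{m-2}$, a product of $(m-1)(m-2)$ factors $R_i$: $(m-1)(m-2)$ deletions.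
- Delete the letters $\sigma_2,\sigma_4,\dots,\sigma_{2m-2}$ of $W$, turning $W$ into $s_1\cdots s_{m-1}$: $m-1$ deletions.

What remains is $s_1^2\cdots s_m^2\,Z$ followed by an element of $\mathcal S$. It is conjugate to $SZ$ with
$$|S|=2m+(m-1)+3(m-1)(m-2)+(m-1)=3m^2-5m+4 .$$
By (5) its closure is $T(2,3m^2-5m+4+2m-2)=T(2,3m^2-3m+2)$, so $n=3m^2-3m+1$. The number of deletions is $D=2(m-1)+(m-1)(m-2)=m(m-1)$, and $n-(2m-1)^2=-m(m-1)=-D$. By (2) this is the desired cobordism.

**Proof of (b).** By (F3), $\Delta_{2m+1}^2=\Delta_{2m}^2\cdot\sigma_{2m}\cdots\sigma_1\sigma_1\cdots\sigma_{2m}$.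

- Delete the first $\sigma_{2m}$ (1 deletion) and destabilise along the other one. Since $\sigma_1\cdots\sigma_{2m-1}=Ws_m$, this gives, in $B_{2m}$,
$$s_1^2\cdots s_m^2\,Z\,Z^{m-1}\,(\sigma_{2m-1}\cdots\sigma_1)\,W\,s_m .$$
- Delete the even letters of $\sigma_{2m-1}\cdots\sigma_1$, leaving $s_m\cdots s_1$: $m-1$ deletions.
- By (8), starting with $S=s_m\cdots s_1$ and $S'=s_m$, absorb $Z^{m-1}$: $(m-1)^2$ deletions.
- Delete the even letters of $W$: $m-1$ deletions.

The result is conjugate to $SZ$ with
$$|S|=2m+(m+1)+3(m-1)^2+(m-1)=3m^2-2m+3 .$$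
By (5) its closure is $T(2,3m^2-2m+3+2m-2)=T(2,3m^2+1)$, so $n=3m^2$. Finally $D=1+2(m-1)+(m-1)^2=m^2=(2m)^2-n=(d-1)^2-n$. $\square$

In the odd case no $W$ had to be made from a $Z$: the extra strand supplies it. For $m=1$ the proof reduces to the $d=3$ example of Section 3.

**Proof of the existence statements in Theorem B.** The cobordisms of Proposition 1 need not be connected, as $d=3$ shows. Let $C$ be one of them, with its value $n$ and degree $d$.

**Step 1: all $n'<n$, $n'\ge1$.** The purpose is to gain connectedness by giving up at least one unit of $n$. Inserting $n-n'\ge1$ letters into $\sigma_1^{n'+1}\in B_2$ gives a cobordism from $T(2,n'+1)$ to $T(2,n+1)$ with $\chi=n'-n$. It is connected: if $T(2,n'+1)$ has two components, the first band joins them. Every component of $C$ meets $T(2,n+1)\times\{0\}$, so its composite with $C$ is connected. Gluing along circles adds Euler characteristics, so the composite has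
$$\chi=(n'-n)+(n-(d-1)^2)=n'-(d-1)^2.$$

**Step 2: the endpoint $n'=n$.** Here we show that $C$ itself is connected, if $m\ge3$ in case (a) and if $m\ge2$ in case (b). If $n$ is even, $T(2,n+1)$ is a knot, every component of $C$ contains it, and $C$ is connected. Let $n$ be odd and suppose $C$ is disconnected. Each component meets the lower end, which has two components $K_1,K_2$. So $C=C_1\sqcup C_2$ with $K_i\subset C_i$. Let $J_i$ be the upper boundary of $C_i$, with $p$ components for $i=1$ and $d-p$ for $i=2$. The difference $\mathrm{lk}(J_1,J_2)-\mathrm{lk}(K_1,K_2)$ is the intersection number $C_1\cdot C_2$ in $S^3\times[0,1]$, up to sign, and this is $0$ because $C_1$ and $C_2$ are disjoint. Therefore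
$$\frac{n+1}2=\mathrm{lk}(K_1,K_2)=\mathrm{lk}(J_1,J_2)=p(d-p).$$

- If $d=2m$, then $p(d-p)\le m^2$, so $3m^2-3m+2\le 2m^2$, i.e. $(m-1)(m-2)\le0$. This is impossible for $m\ge3$.
- If $d=2m+1$, then $p(d-p)\le m(m+1)$, so $3m^2+1\le 2m^2+2m$, i.e. $(m-1)^2\le0$. This is impossible for $m\ge2$.

Steps 1 and 2 give all existence statements. (For $d=1$, $m=0$, the statement "for every $n<3m^2$" is empty.) $\square$

**Remark (more full twists).** Let $m\ge2$ and $k\ge1$. The $R_i$ permute the $s_j$, so $Z$ commutes with $s_1^2\cdots s_m^2$, and (4) gives $\Delta_{2m}^{2k}=s_1^{2k}\cdots s_m^{2k}Z^{mk}$. The procedure of (a), with $Z^{mk}=Z\cdot Z^{mk-2}\cdot Z$, uses $2(m-1)+(m-1)(mk-2)=m(m-1)k$ deletions. It ends at $SZ$ with $|S|=2mk+2(m-1)+3(m-1)(mk-2)$. By (5) this yields a cobordism from $T(2,n+1)$ to $T(2m,2mk)$, the closure of $\Delta_{2m}^{2k}$, with $n=(3m^2-m)k-2m+1$ and $\chi=-m(m-1)k=n-(2m-1)(2mk-1)$. Each of its components meets $T(2,n+1)$.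

## 8. $b^-$ of a double cover of $\mathbb{CP}^2$

For the upper bounds we close $C$ up to a surface in $\mathbb{CP}^2$ and pass to a double branched cover. For a closed oriented $4$-manifold $X$, the intersection form on $H_2(X;\mathbb Q)$ is nondegenerate. Let $b^\pm(X)$ be the maximal dimensions of positive and negative definite subspaces, so $b_2=b^++b^-$ and $\sigma=b^+-b^-$. The degree of a closed oriented surface in $\mathbb{CP}^2$ is its intersection number with a complex line.

**Lemma 2.** Let $G\subset\mathbb{CP}^2$ be a closed connected oriented smooth surface of even degree $e\ge2$ with $\chi(G)=3e-e^2$. Let $X$ be the double cover of $\mathbb{CP}^2$ branched along $G$. Then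
$$b^-(X)=\tfrac34e^2-\tfrac32e+1.$$

**Examples.** For a smooth conic, $e=2$ and $X=\mathbb{CP}^1\times\mathbb{CP}^1$ with $b^-=1$. For a smooth sextic, $X$ is a K3 surface with $b^-=19$, the number met in the $d=6$ example.

**Proof. Step 1: the cover exists and is unique.** Let $Y=\mathbb{CP}^2\setminus\nu G$, with $\nu G$ an open tubular neighbourhood. By duality and excision, $H_1(Y;\mathbb Z)\cong H^3(Y,\partial Y)\cong H^3(\mathbb{CP}^2,G)$. From the exact sequence
$$H^2(\mathbb{CP}^2)\to H^2(G)\to H^3(\mathbb{CP}^2,G)\to H^3(\mathbb{CP}^2)=0,$$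
whose first map is multiplication by $e$ on $\mathbb Z$, we get $H_1(Y;\mathbb Z)\cong\mathbb Z/e$. It is generated by a meridian $\mu$ of $G$: a loop in $Y$ bounds a surface in $\mathbb{CP}^2$ transverse to $G$, so it is homologous in $Y$ to a sum of meridians up to sign, and all meridians are homologous because $G$ is connected. As $e$ is even, $H_1(Y;\mathbb F_2)=\mathbb F_2\mu$. So there is a unique nontrivial double cover $p:\tilde Y\to Y$, and its class $w\in H^1(Y;\mathbb F_2)$ has $w(\mu)=1$. Gluing the branched cover of $\nu G$ back in gives $X$.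

**Step 2: $b_1(X)=0$.** The aim is to compute $b_2$ from $\chi$. Over $\mathbb F_2$ there is a short exact sequence $0\to C_*(Y)\to C_*(\tilde Y)\to C_*(Y)\to0$, where the first map sends a simplex to the sum of its two lifts. It induces the Gysin sequence
$$H_1(Y)\xrightarrow{\mathrm{tr}}H_1(\tilde Y)\xrightarrow{p_*}H_1(Y)\xrightarrow{\cap w}H_0(Y).$$
Since $H_1(Y)=\mathbb F_2\mu$ and $w(\mu)=1$, the last map is injective. So $p_*=0$, and $H_1(\tilde Y)$ is generated by $\mathrm{tr}(\mu)=[p^{-1}(\mu)]$. The circle $p^{-1}(\mu)$ bounds a disc in $X$, namely a normal disc to the branch surface. Loops in $X$ can be pushed off the branch surface, so $H_1(\tilde Y)\to H_1(X)$ is onto. Hence $H_1(X;\mathbb F_2)=0$, so $b_1(X)=0$, and $b_3(X)=0$ by Poincaré duality.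

**Step 3: the numbers.** We have $\chi(X)=2\chi(\mathbb{CP}^2)-\chi(G)=6-3e+e^2$, so $b_2(X)=\chi(X)-2=e^2-3e+4$. By Hirzebruch's signature formula for double branched covers,
$$\sigma(X)=2\sigma(\mathbb{CP}^2)-\tfrac12\,G\cdot G=2-\tfrac12e^2 .$$
Thus $b^-(X)=\frac12(b_2-\sigma)=\frac12\bigl(\frac32e^2-3e+2\bigr)=\frac34e^2-\frac32e+1$. $\square$

**The $A_n$ piece.** We also need a textbook fact. The double cover of $B^4$ branched along the Milnor fibre of $y^2=x^{n+1}$ is the Milnor fibre of the surface singularity $x^{n+1}+y^2+z^2=0$: the cover of $\{y^2-x^{n+1}=\delta\}$ is $z^2=y^2-x^{n+1}-\delta$, and one replaces $y$ by $iy$. Its intersection form is the negative definite $A_n$-form of rank $n$. A basis is given by a chain of $n$ spheres of self-intersection $-2$, consecutive ones meeting once. With suitable orientations the form is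
$$-\bigl(x_1^2+(x_1-x_2)^2+\dots+(x_{n-1}-x_n)^2+x_n^2\bigr),$$
which is visibly negative definite. For $n=1$ the piece is $\{x^2+y^2+z^2=-\delta\}$, a neighbourhood of a single $(-2)$-sphere.

## 9. The upper bounds of Theorem B

Let $C$ be a connected optimal cobordism, $n\ge1$.

**Step 1: closing up $C$.** Decompose $\mathbb{CP}^2=B^4\cup(S^3\times[0,1])\cup\nu(L)$, where $L$ is the line at infinity and $\nu(L)$ a closed tubular neighbourhood of it. Let
$$F=(\text{Milnor fibre of }A_n\text{ in }B^4)\ \cup\ C\ \cup\ (d\text{ fibre discs of }\nu(L)).$$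
The $d$ discs are bounded by the $d$ Hopf fibres $T(d,d)$. A complex line through the origin consists of a disc inside the large ball, bounded by a Hopf fibre, and a fibre disc of $\nu(L)$. So the orientations match when the discs carry their complex orientation. Hence $F$ is a closed oriented smooth surface. It is connected because $C$ is. It meets $L$ transversally and positively in exactly $d$ points, so it has degree $d$. And
$$\chi(F)=(1-n)+\bigl(n-(d-1)^2\bigr)+d=3d-d^2.$$
Here optimality is used: $\chi(F)$ is just what Lemma 2 requires.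

**Step 2: $d=2m$.** Let $X$ be the double cover branched along $F$. Over $B^4$ it is the double branched cover along the Milnor fibre. Indeed, the complement of the connected Milnor fibre in $B^4$ has first homology generated by a meridian, and $w$ takes the value $1$ there, so the restricted cover is determined. Thus $X$ contains the $A_n$ piece. Its form is nondegenerate, so its $H_2$ injects rationally into $H_2(X;\mathbb Q)$: a class that dies in $X$ pairs to zero with every class of the piece. So $H_2(X;\mathbb Q)$ has a negative definite subspace of dimension $n$, and Lemma 2 with $e=2m$ gives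
$$n\le b^-(X)=3m^2-3m+1 .$$

**Step 3: $d=2m+1$.** Now Step 2 fails at once. The group $H_1(\mathbb{CP}^2\setminus\nu F)\cong\mathbb Z/d$ has odd order, so there is no class $w$ with $w(\mu)=1$, and no double cover branched along $F$. We repair the parity by adding the line $L$.

At each of the $d$ positive transverse intersection points, $F\cup L$ looks like $uv=0$ with complex orientations. Inside a small ball, replace it by the annulus $uv=\varepsilon$, the Milnor fibre of $A_1$. The result $F'$ is a closed connected oriented smooth surface of even degree $e=d+1=2(m+1)$. At each node two discs are replaced by an annulus, so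
$$\chi(F')=\chi(F)+\chi(L)-2d=3d-d^2+2-2d=2+d-d^2=3e-e^2 .$$
Let $X'$ be the double cover branched along $F'$. It contains the $A_n$ piece over $B^4$. Over each of the $d$ node balls it contains the double branched cover along the annulus $uv=\varepsilon$, an $A_1$ piece with form $(-2)$. The node balls lie in $\nu(L)$ and can be taken disjoint from each other and from $B^4$. So the pieces are disjoint, and together they have a negative definite form of rank $n+d$. As in Step 2, this injects into $H_2(X';\mathbb Q)$. By Lemma 2,
$$n+(2m+1)\le 3(m+1)^2-3(m+1)+1=3m^2+3m+1,$$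
so $n\le 3m^2+m$. This includes $d=1$ ($m=0$), where it says that no $n\ge1$ is possible. (Ignoring the nodes would give only $n\le 3m^2+3m+1$; the $d$ nodes account for the gain.) $\square$

**Step 4: the values of $d_{\mathrm{sm}}$ after Theorem B.** Let $m\ge2$. We compare the bounds for different degrees. The function $3j^2-3j+1$ is nondecreasing for $j\ge1$, and $3j^2+j$ is increasing for $j\ge0$. Also $3(m-1)^2+(m-1)=3m^2-5m+2\le3m^2-3m+1\le3m^2+m$. Hence:

- If $n>3m^2-3m+1$, then all degrees up to $2m$ are excluded. For $n\le3m^2$ degree $2m+1$ is realised (endpoint included, as $m\ge2$). So $d_{\mathrm{sm}}(n)=2m+1$ for $3m^2-3m+1<n\le3m^2$.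
- If $n>3m^2+m$, then all degrees up to $2m+1$ are excluded. Degree $2m+2=2(m+1)$ is realised for $n\le3(m+1)^2-3(m+1)+1=3m^2+3m+1$ (endpoint included, as $m+1\ge3$). So $d_{\mathrm{sm}}(n)=2m+2$ for $3m^2+m<n\le3m^2+3m+1$.
- If $3m^2<n\le3m^2+m$, then degrees up to $2m$ are excluded and degree $2m+2$ is realised. So $d_{\mathrm{sm}}(n)\in\{2m+1,2m+2\}$.

This completes the proof of Theorem B.

## 10. From Theorem B to $\lim n/d_{\mathrm{sm}}(n)^2=\frac34$

**Proof of Theorem A.** Let $n\ge1$ and $d=d_{\mathrm{sm}}(n)$. It is finite, since Theorem B gives a connected optimal cobordism of degree $2m$ as soon as $3m^2-3m+1>n$. Also $d\ne1$ by part 2 with $m=0$, so $d\ge2$.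

**Step 1: the lower bound on $d$.** We use that a connected optimal cobordism of degree $d$ exists. If $d=2m+1$, then
$$n\le 3m^2+m=m(3m+1)=\frac{(d-1)(3d-1)}4 .$$
If $d$ is even, then $n\le\frac34d^2-\frac32d+1=\frac{3d^2-6d+4}4\le\frac{3d^2-4d+1}4=\frac{(3d-1)(d-1)}4$, because $2d\ge3$. Since $(3d-1)(d-1)=3(d-\frac23)^2-\frac13$, in both cases $n<\frac34(d-\frac23)^2$. As $d>\frac23$, this means $d>\frac23+\sqrt{4n/3}$.

**Step 2: the upper bound on $d$.** We use that no connected optimal cobordism of degree $d-1\ge1$ exists. By the existence part of Theorem B: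

- if $d-1=2m$, then $n\ge3m^2-3m+1=3(m-\frac12)^2+\frac14>\frac34(d-2)^2$, as $m-\frac12=\frac{d-2}2$;
- if $d-1=2m+1$ with $m\ge1$, then $n\ge3m^2=\frac34(d-2)^2$, as $m=\frac{d-2}2$;
- if $d-1=1$, then $\frac34(d-2)^2=0\le n$.

In all cases $n\ge\frac34(d-2)^2$, i.e. $d\le2+\sqrt{4n/3}$.

**Step 3: the limit.** Dividing by $\sqrt n$ gives $d_{\mathrm{sm}}(n)/\sqrt n\to 2/\sqrt3$, hence $n/d_{\mathrm{sm}}(n)^2\to\frac34$. In particular $\liminf_{n} n/d_{\mathrm{sm}}(n)^2=\frac34$, so no constant $c<\frac34$ satisfies $\liminf_n n/d_{\mathrm{sm}}(n)^2\le c$. $\blacksquare$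

**Small values.** Combining the existence part of Theorem B with its upper bounds and with the circle count (1) gives:

| $n$ | $1,2$ | $3,\dots,6$ | $7,\dots,12$ | $13,\dots,19$ |
|---|---|---|---|---|
| $d_{\mathrm{sm}}(n)$ | $3$ | $4$ | $5$ | $6$ |

By (1), degrees $1$ and $2$ never occur, degree $3$ requires $n\le2$, degree $4$ requires $n\le6$, and degree $5$ requires $n\le12$. Conversely, Theorem B realises degree $3$ for $n<3$, degree $4$ for $n<7$, degree $5$ for $n\le12$ and degree $6$ for $n\le19$. For $n=3$ the upper bound of Theorem A is attained: $\sqrt{4}+2=4$. For $n=13,14$ Theorem B alone leaves the choice between $5$ and $6$, and here the circle count decides.
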